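\title{Singular center stable holonomy with negative center exponent on the 3-torus}

\begin{abstract}
We disprove the conjecture that, among partially hyperbolic, dynamically coherent, volume preserving $C^k$ diffeomorphisms with negative center Lyapunov exponents, the center stable foliation is absolutely continuous on an open and dense set. For every real $k>1$ and every smooth volume on $\mathbb T^3$ we construct a $C^k$-open set that contains such diffeomorphisms, none of which has an absolutely continuous center stable foliation. The examples are homotopic to a hyperbolic automorphism whose center eigenvalue is larger than $1$. If the holonomy had an absolutely continuous part, the unstable arcs through two points of a leaf would asymptotically induce the same measure on the leaf space. The examples are built so that this measure determines the base point with high precision, which forces the two orbits to stay together, against the expansion in the linear part.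
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}
Let $N$ be a compact Riemannian manifold and $m$ a smooth volume on $N$. A diffeomorphism $f:N\to N$ is \emph{partially hyperbolic} if there are a continuous $Df$-invariant splitting $TN=E^s\oplus E^c\oplus E^u$ into three nonzero subbundles and a Riemannian metric such that, for every $x\in N$ and all unit vectors $v^s\in E^s_x$, $v^c\in E^c_x$, $v^u\in E^u_x$,
\[
\|Df_xv^s\|<1<\|Df_xv^u\|,\qquad \|Df_xv^s\|<\|Df_xv^c\|<\|Df_xv^u\|.
\]
It is \emph{absolutely} partially hyperbolic if these inequalities also hold when the three vectors are based at three arbitrary points. The \emph{center Lyapunov exponents} at $x$ are the Lyapunov exponents of $Df$ along $E^c$; when $\dim E^c=1$ there is one, namely $\lim_n\frac1n\log\|Df^n|_{E^c_x}\|$.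

A \emph{foliation tangent to} a continuous subbundle $E$ of rank $d$ is given by a cover of $N$ by \emph{foliation boxes}: open sets $Q$ with compatible homeomorphisms $Q\to(-1,1)^d\times(-1,1)^{\dim N-d}$ whose \emph{plaques}, the preimages of the sets $(-1,1)^d\times\{t\}$, are embedded $C^1$ disks tangent to $E$. The leaves are $C^1$, but they are stacked only continuously. The map $f$ is \emph{dynamically coherent} if there are $f$-invariant foliations $\mathcal W^{cs}$ (center stable) and $\mathcal W^{cu}$ (center unstable) tangent to $E^s\oplus E^c$ and $E^c\oplus E^u$.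

Given two smooth cross-sections $\Sigma_1,\Sigma_2$ transverse to a foliation inside a box, the \emph{local holonomy} sends $y\in\Sigma_1$ to the point of $\Sigma_2$ on the plaque of $y$, wherever there is such a point. The foliation is \emph{absolutely continuous} if all local holonomies send null sets to null sets, for the Riemannian volumes induced on the cross-sections. In other words, whether a set of plaques is negligible does not depend on the cross-section from which it is observed. This is the full notion of absolute continuity, stronger than upper leafwise absolute continuity.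

Let $k>1$; for non-integer $k$, a map is $C^k$ if its derivatives of order $\lfloor k\rfloor$ are $(k-\lfloor k\rfloor)$-H\"older, and the $C^k$ topology is that of the corresponding norm. Let $\mathcal V_k$ be the space of partially hyperbolic, dynamically coherent, $m$-preserving $C^k$ diffeomorphisms of $N$ all of whose center Lyapunov exponents are negative $m$-almost everywhere, with the $C^k$ topology. The following problem comes from Viana and Yang~\cite{VY}.

\begin{quote}
\textbf{Conjecture.} If $\mathcal V_k\neq\emptyset$, then the center stable foliation is absolutely continuous for an open and dense subset of $\mathcal V_k$.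
\end{quote}

\subsection{Why one would expect a positive answer}
A linear automorphism of $\mathbb T^3$ with eigenvalues $0<\mu_1<\mu_2<1<\mu_3$ belongs to $\mathcal V_k$ for Lebesgue measure; its center stable foliation consists of parallel planes, and the holonomies are smooth. For a nonlinear map, say with $\dim E^u=1$, consider the following heuristic computation. Let $h:\Sigma_1\to\Sigma_2$ be a holonomy, $y_2=h(y_1)$, and $D$ a short arc around $y_1$. Let $h_n=f^nhf^{-n}$ be the holonomy between $f^n\Sigma_1$ and $f^n\Sigma_2$, and let $J_i(y)$ be the factor by which $f$ expands the curve $f^i\Sigma_1$ or $f^i\Sigma_2$ at $f^iy$. For $n$ such that $f^nD$ has macroscopic length,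
\[
\frac{|h(D)|}{|D|}\approx\frac{|h_n(f^nD)|}{|f^nD|}\ \prod_{i=0}^{n-1}\frac{J_i(y_1)}{J_i(y_2)} .
\]
If the distance from $f^iy_1$ to $f^iy_2$ decays exponentially and $Df$ is H\"older, the product should converge; and $h_n$ moves points very little, so the first factor should be close to $1$. Negative center exponents say that, at almost every point, all vectors tangent to the center stable leaf are exponentially contracted. This suggests the conjecture.

The weak point is that Lyapunov exponents see only infinitesimal vectors. Two points of one leaf at a definite distance need not approach each other, and topology can drive them apart. This is what happens below.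

\subsection{Results}

\begin{theorem}\label{thm:main}
Let $k>1$ be real and let $m$ be a smooth volume on $\mathbb T^3$. There is a $C^k$-open set $\mathcal U$ of diffeomorphisms of $\mathbb T^3$ such that $\mathcal U\cap\mathcal V_k\ne\emptyset$ and, for every $f\in\mathcal U\cap\mathcal V_k$, no $f$-invariant foliation tangent to $E^s\oplus E^c$ is absolutely continuous. Hence no dense subset of $\mathcal V_k$ consists of diffeomorphisms with absolutely continuous center stable foliation, and the conjecture is false.
\end{theorem}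

\begin{corollary}\label{cor:open}
If $2\le k<\infty$, there is a nonempty $C^k$-open set of $m$-preserving diffeomorphisms of $\mathbb T^3$ that is contained in $\mathcal V_k$ and all of whose elements have non-absolutely continuous center stable foliation.
\end{corollary}

By Moser's theorem, every smooth volume on $\mathbb T^3$ is, up to a constant factor, the image of Lebesgue measure under a smooth diffeomorphism. Conjugation by a smooth diffeomorphism is a homeomorphism for the $C^k$ topologies and preserves all the notions above. So from now on $m$ is Lebesgue measure, $k>1$ is fixed, and $\alpha=\min\{k-1,1\}$.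

The set $\mathcal U$ is constructed in Sections~\ref{sec:map}--\ref{sec:robust}. Its elements are homotopic to a matrix $A\in SL(3,\mathbb Z)$ with eigenvalues $0<\lambda_s<1<\lambda_c<\lambda$ and eigenvectors $e_s,e_c,e_u$; we write $x=x_se_s+x_ce_c+x_ue_u$ for $x\in\mathbb R^3$. Each $f\in\mathcal U$ has an invariant plane field $E^{cs}$ (Lemma~\ref{lem:ph}), which equals $E^s\oplus E^c$ if $f\in\mathcal V_k$, and a preferred lift $F$ to $\mathbb R^3$. The limits
\begin{equation}\label{eq:Hlimit}
H_u(x)=\lim_{n\to\infty}\lambda^{-n}(F^nx)_u,\qquad H_c(x)=\lim_{n\to\infty}\lambda_c^{-n}(F^nx)_c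
\end{equation}
exist and are continuous functions on $\mathbb R^3$, at bounded distance from the coordinates $x_u,x_c$ and multiplied by $\lambda,\lambda_c$ under $F$ (Lemma~\ref{lem:H}). If $H_c(x)\ne H_c(y)$, the orbits of $x$ and $y$ therefore separate at least at the rate $\lambda_c^n$, whatever the center exponent is. The core of the paper is that the holonomy is singular wherever this happens.

\begin{theorem}\label{thm:singular}
Let $f\in\mathcal U$, volume preserving or not, let $\mathcal W^{cs}$ be an $f$-invariant foliation tangent to $E^{cs}$, and let $\widetilde{\mathcal W}^{cs}$ be its lift to $\mathbb R^3$. Let $\Sigma_1,\Sigma_2\subset\mathbb R^3$ be compact $C^2$ arcs transverse to $E^{cs}$, and let $h:\Sigma_1\to h(\Sigma_1)\subset\Sigma_2$ be a homeomorphism onto a subarc such that $h(y)$ lies in the $\widetilde{\mathcal W}^{cs}$-leaf of $y$ for every $y$. Put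
\[
\mathcal E=\{y\in\Sigma_1: H_c(h(y))\ne H_c(y)\}.
\]
Then there is a Borel set $B\subset\mathcal E$ such that $\mathcal E\setminus B$ and $h(B)$ have zero length. Moreover, every leaf of $\widetilde{\mathcal W}^{cs}$ contains points $x_1,x_2$ with $H_c(x_1)\ne H_c(x_2)$.
\end{theorem}

\subsection{Plan of the proof}
The function $H_u$ is constant on center stable leaves and strictly monotone on curves close to the unstable direction, so it is a coordinate on the leaf space in which every holonomy is the identity. The holonomy $h$ is then described by the two measures $\nu_1,\nu_2$ on the line obtained by pushing forward length on $\Sigma_1$ and on $h(\Sigma_1)$. At a typical point where $d\nu_2/d\nu_1>0$, the two measures look alike at small scales. Magnifying by $\lambda^n$ amounts to applying $F^n$, so the ``window measures'' seen around $F^ny$ and $F^nh(y)$ are asymptotically equal. Section~\ref{sec:model} carries this out in a model where everything is explicit. The center $f_0$ of $\mathcal U$ is designed so that a window measure determines its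 base point modulo $\mathbb Z^3$ up to an error $o(1/\lambda)$ (Section~\ref{sec:determine}), and this persists nearby (Section~\ref{sec:robust}). An error $o(1/\lambda)$ survives one application of $F$, so the integer corrections are consistent in time, the lifted orbits stay at bounded distance, and $H_c(h(y))=H_c(y)$ (Section~\ref{sec:singular}). Volume preservation and the sign of the center exponent play no role in this argument; they enter only in showing that $\mathcal U$ meets $\mathcal V_k$ (Sections~\ref{sec:map} and~\ref{sec:final}).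

\section{Blowing up a holonomy: a model}\label{sec:model}

We write $\|\mu\|$ for the total variation of a signed measure. The measure-theoretic tool is the differentiation theorem in the following form.

\begin{lemma}\label{lem:diff}
Let $\nu_1,\nu_2$ be finite Borel measures on $\mathbb R$, with Lebesgue decomposition $\nu_2=g\nu_1+\nu^\perp$, $\nu^\perp\perp\nu_1$. For $t\in\mathbb R$ let $I_n(t)$ be either $[t-r_n,t+r_n]$, for a fixed sequence $r_n\to0$, or the dyadic interval of length $2^{-n}$ containing $t$. Then for $\nu_1$-almost every $t$ with $g(t)>0$,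
\[
\Bigl\|\frac{\nu_2|_{I_n(t)}}{\nu_2(I_n(t))}-\frac{\nu_1|_{I_n(t)}}{\nu_1(I_n(t))}\Bigr\|\longrightarrow0 .
\]
\end{lemma}

\begin{proof}
For $\nu_1$-almost every $t$ we have $g(t)<\infty$ and
\[
\frac{1}{\nu_1(I_n)}\Bigl(\int_{I_n}|g-g(t)|\,d\nu_1+\nu^\perp(I_n)\Bigr)\to0,\qquad I_n=I_n(t);
\]
this is the Besicovitch differentiation theorem for centered intervals and the martingale convergence theorem for dyadic ones. Put $\mu_i=\nu_i|_{I_n}$, $m_i=\|\mu_i\|$ and $e=\mu_2-g(t)\mu_1$. Then $|m_2-g(t)m_1|\le\|e\|=o(m_1)$, so $m_2\ge\frac12g(t)m_1$ for large $n$. From $\mu_2/m_2-\mu_1/m_1=e/m_2+(g(t)m_1-m_2)\mu_1/(m_1m_2)$ we get the bound $2\|e\|/m_2\to0$.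
\end{proof}

For $0<p<1$ let $T_p(x)=x/p$ on $[0,p)$ and $T_p(x)=(x-p)/(1-p)$ on $[p,1)$. Let $a_i(x)$ be $0$ or $1$ according as $T_p^ix$ lies in $[0,p)$ or $[p,1)$, and let $H_p(x)=\sum_{i\ge0}a_i(x)2^{-i-1}$. The points with prescribed $a_0,\dots,a_{n-1}$, with $n_0$ zeros and $n_1$ ones, form a half-open interval of length $p^{n_0}(1-p)^{n_1}$, and these intervals are ordered like the dyadic intervals with the same digits. So $H_p$ is an increasing homeomorphism of $[0,1)$ with $H_p\circ T_p=2H_p \bmod 1$, and $\nu_p=(H_p)_*\mathrm{Leb}$ gives mass $p^{n_0}(1-p)^{n_1}$ to the corresponding dyadic interval. By this product formula, $\nu_p$ restricted to a dyadic interval, normalized, and rescaled affinely to $[0,1)$, is again $\nu_p$.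

\begin{example}\label{ex:model}
If $p\ne q$, then $h=H_q^{-1}\circ H_p$ maps a set of full Lebesgue measure onto a null set. Indeed, write $\nu_q=g\nu_p+\nu^\perp$. For every $t$ and $n$, the quantity in Lemma~\ref{lem:diff} for dyadic intervals equals $\|\nu_q-\nu_p\|$, which is at least $|\nu_q([0,\frac12))-\nu_p([0,\frac12))|=|q-p|>0$. So $g=0$ $\nu_p$-almost everywhere, and there is a Borel set $D$ with $\nu_p(D)=1$, $\nu_q(D)=0$. The set $B=H_p^{-1}(D)$ has full measure and $h(B)=H_q^{-1}(D)$ is null.
\end{example}

Think of $([0,1),T_p)$ and $([0,1),T_q)$ as two invariant unstable curves lying over two different attracting fixed points of the center dynamics, of $H_p,H_q$ as the restrictions of $H_u$, and of $h$ as the holonomy. The center is contracted near each curve, yet the curves never approach each other. The argument worked because the blown-up measure remembers on which curve it lives: the label $p$ is the mass of $[0,\frac12)$. On the torus three things change. The label is a base point modulo $\mathbb Z^3$, which moves with $n$. Self-similarity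 holds only asymptotically, through distortion estimates. And the label is recovered only approximately, so the precision has to be weighed against the expansion rate.

\section{Dominated splittings and results used}\label{sec:background}

A continuous $Df$-invariant splitting $E_1\oplus E_2$ of the tangent bundle is \emph{dominated} if there are $C>0$, $\theta<1$ with $\|Df^nv_1\|\le C\theta^n\|Df^nv_2\|$ for all $n\ge0$ and all unit vectors $v_i\in E_i$ at the same point. We recall two standard facts, with their short proofs. On $\mathbb T^3$ all tangent spaces are identified with $\mathbb R^3$.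

\begin{lemma}[Cone criterion]\label{lem:cone}
Let $\mathbb R^3=V_1\oplus V_2$, $|v|=\max(|v_1|,|v_2|)$, $\mathcal C_1=\{|v_2|\le|v_1|\}$, $\mathcal C_2=\{|v_1|\le|v_2|\}$, and $0<\mu_1<\mu_2$. Let $f$ be a $C^1$ diffeomorphism of $\mathbb T^3$ such that at every point $Df(\mathcal C_2\setminus0)\subset\operatorname{int}\mathcal C_2$, $|Dfv|\ge\mu_2|v|$ if $v\in\mathcal C_2$, and $|Dfv|\le\mu_1|v|$ if $Dfv\in\mathcal C_1$. Then
\[
E_1(x)=\bigcap_{n\ge0}(Df^n_x)^{-1}\mathcal C_1,\qquad E_2(x)=\bigcap_{n\ge0}Df^n_{f^{-n}x}\,\mathcal C_2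
\]
are subspaces with $\dim E_i=\dim V_i$ and $E_i\setminus0\subset\operatorname{int}\mathcal C_i$. They form a dominated splitting with $|Dfv|\le\mu_1|v|$ on $E_1$ and $|Dfv|\ge\mu_2|v|$ on $E_2$. If $f_j\to f$ in $C^1$ and all $f_j$ satisfy the hypotheses, their bundles converge uniformly to those of $f$.
\end{lemma}

\begin{proof}
Each cone is the complement of the interior of the other, so $Df^{-1}(\mathcal C_1\setminus0)\subset\operatorname{int}\mathcal C_1$. Hence both intersections are decreasing and invariant, and $E_i\setminus0\subset\operatorname{int}\mathcal C_i$. Accumulation points of the subspaces $(Df^n_x)^{-1}V_1$ and $Df^n_{f^{-n}x}V_2$ are subspaces $E_i'\subset E_i(x)$ with $\dim E_i'=\dim V_i$, complementary because the interiors of the cones are disjoint. Let $v=v_1'+v_2'\in E_2(x)$ with $v_i'\in E_i'$. All backward iterates of $v$ and $v_2'$ lie in $\mathcal C_2$ and those of $v_1'$ lie in $\mathcal C_1$, so $\mu_1^{-n}|v_1'|\le|Df^{-n}v_1'|\le\mu_2^{-n}(|v|+|v_2'|)$ and $v_1'=0$. If $v\in E_1(x)$, forward iterates give $\mu_2^n|v_2'|\le\mu_1^n(|v|+|v_1'|)$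 and $v'_2=0$. Thus $E_i(x)=E_i'$, and the rates follow. Finally, if $f_j\to f$ and $x_j\to x$, a limit of the subspaces $E_i^{f_j}(x_j)$ lies in each of the closed sets whose intersection is $E_i^f(x)$, and has the same dimension, so it is $E_i^f(x)$. This gives continuity in $x$ and uniform convergence.
\end{proof}

\begin{lemma}[Uniqueness]\label{lem:unique}
If $E_1\oplus E_2$ and $E_1'\oplus E_2'$ are dominated splittings of $f$ with $\dim E_2=\dim E_2'=1$, then $E_1=E_1'$.
\end{lemma}

\begin{proof}
Fix $x$ and let $a_n=\|Df^n|_{E_2(x)}\|$. Domination gives $\|Df^nw\|\le Ca_n$ for every unit vector $w$ at $x$, and $\|Df^nv\|\ge ca_n$ for large $n$, with $c>0$, if $v\notin E_1(x)$. If a unit vector $v\in E_1'(x)\setminus E_1(x)$ existed, a unit vector $w\in E_2'(x)$ would give $ca_n\le\|Df^nv\|\le C'\theta^n\|Df^nw\|\le CC'\theta^na_n$, which is absurd. So $E'_1(x)\subset E_1(x)$, and the dimensions agree.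
\end{proof}

A partially hyperbolic $f$ is \emph{accessible} if any two points are joined by a finite concatenation of $C^1$ arcs, each tangent to $E^s$ or to $E^u$, and \emph{$C^1$-robustly accessible} if all diffeomorphisms $C^1$-close to $f$ are accessible. Three published theorems are used, only in Section~\ref{sec:final}.
\begin{itemize}
\item[(BBI)] Absolutely partially hyperbolic diffeomorphisms of $\mathbb T^3$ are dynamically coherent~\cite{BBI}.
\item[(RRU)] For integers $r\ge2$, among volume preserving $C^r$ partially hyperbolic diffeomorphisms with one-dimensional center, the $C^1$-robustly accessible ones are $C^r$-dense~\cite{RRU}.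
\item[(BW)] A $C^2$ volume preserving, accessible, partially hyperbolic diffeomorphism with $\dim E^c=1$ is ergodic~\cite{BW}.
\end{itemize}

\section{The map $f_0$}\label{sec:map}

\subsection{The linear part}
We want $\lambda_c>1$ but so close to $1$ that a small perturbation makes the center exponent negative, and $\lambda$ large, to serve as an expansion parameter. For a large integer $a$ let
\[
A=\begin{pmatrix}0&1&0\\0&0&1\\1&-(a+1)&a\end{pmatrix}\in SL(3,\mathbb Z),
\]
with characteristic polynomial $\mathrm p(x)=x^3-ax^2+(a+1)x-1$. We have $\mathrm p(0)=-1$, $\mathrm p(1/a)=a^{-3}$, $\mathrm p(1)=1$, $\mathrm p(1+2/a)=-1+4a^{-1}+12a^{-2}+8a^{-3}$, $\mathrm p(a-2)=-a^2+7a-11$ and $\mathrm p(a-1)=2a-3$. The signs alternate for large $a$, so the eigenvalues satisfy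
\[
0<\lambda_s<\tfrac1a,\qquad1<\lambda_c<1+\tfrac2a,\qquad a-2<\lambda<a-1 .
\]
In particular $\lambda_s<1/\lambda$ and $\lambda_c-1<2/\lambda$. The vector $(1,\mu,\mu^2)$ is an eigenvector for the eigenvalue $\mu$, and we take
\[
e_s=(1,\lambda_s,\lambda_s^2),\qquad e_c=(1,\lambda_c,\lambda_c^2),\qquad e_u=(\lambda^{-2},\lambda^{-1},1).
\]
As $a\to\infty$, this basis and its coordinate functionals converge, with error $O(1/\lambda)$, to the \emph{limit basis} $(1,0,0),(1,1,1),(0,0,1)$, in which the coordinates of $v=(v^1,v^2,v^3)$ are $v_s=v^1-v^2$, $v_c=v^2$, $v_u=v^3-v^2$. We use the norm $|v|=\max(|v_s|,|v_c|,|v_u|)$ and write $u(x)=x_u$. Two arithmetic facts are needed: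
\begin{equation}\label{eq:lattice}
|n|\ge c_*\ \ (n\in\mathbb Z^3\setminus0),\qquad\qquad n\in\mathbb Z^3,\ n_u=0\ \Longrightarrow\ n=0,
\end{equation}
with $c_*>0$ independent of $a$. The first holds because the norms $|\cdot|$ are uniformly equivalent to the Euclidean norm. For the second, $\mathrm p(1)=1$ and $\mathrm p(-1)=-2a-3$ are nonzero, so $\mathrm p$ has no rational root and is irreducible over $\mathbb Q$; the rational span of $\{n\in\mathbb Z^3:n_u=0\}$ is a proper $A$-invariant subspace of $\mathbb Q^3$, hence $0$.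

\subsection{The perturbation}
Let $\xi_1=(1,0,1)$, $\xi_2=(1,0,2)$, $\xi_3=(1,1,3)$, and let $K$ be the matrix with these rows; $\det K=-1$, so $K\mathbb Z^3=\mathbb Z^3$. Let
\[
\Psi(x)=\sum_{j=1}^3\cos2\pi(\xi_j\cdot x),\qquad X=(\partial_3\Psi,\ \cos2\pi x_1,\ -\partial_1\Psi),
\]
where $x_1,x_2,x_3$ are the standard coordinates. Then $\operatorname{div}X=\partial_1\partial_3\Psi-\partial_3\partial_1\Psi=0$. The two ingredients have different jobs. Along a line $p+s(0,0,1)$ the $j$-th term of $\Psi$ oscillates with frequency $j$ and phase $\xi_j\cdot p$; the frequencies are distinct, so the phases can be separated, and since $K$ is unimodular they determine $p$ modulo $\mathbb Z^3$. The term $\cos2\pi x_1$ is constant along such lines; it makes the center exponent negative.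

Let $\varphi=\varphi_\varepsilon$ be the time-$\varepsilon$ map of the flow of $X$, on $\mathbb T^3$ or on $\mathbb R^3$. It is smooth, volume preserving and independent of $a$, and Taylor expansion in time gives, in every $C^r$ norm,
\begin{equation}\label{eq:taylor}
\varphi_\varepsilon=\mathrm{id}+\varepsilon X+\tfrac{\varepsilon^2}2DX\cdot X+O(\varepsilon^3).
\end{equation}
Put $f_0=A\circ\varphi$ on $\mathbb T^3$, $F_0=A\circ\varphi$ on $\mathbb R^3$, $\psi=\varphi-\mathrm{id}$ (a $\mathbb Z^3$-periodic map), and $M=D\varphi$, with entries $M_{*\circ}=(Me_\circ)_*$ for $*,\circ\in\{s,c,u\}$. Thus $Df_0=AM$.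

\emph{Convention.} In statements about $f_0$, the constants $C$ and $O(\cdot)$ are uniform in $a\ge a_0$ and $0<\varepsilon\le\varepsilon_0$, where $a_0$ is increased and $\varepsilon_0$ decreased finitely many times. In particular $\lambda\ge100$, $\lambda_c<1.02$, and $|M^{\pm1}v-v|\le\frac1{10}|v|$ for all $v$.

\subsection{Partial hyperbolicity}
Consider the cones
\begin{align*}
\mathcal C^u&=\{\max(|v_s|,|v_c|)\le|v_u|\}, & \mathcal C^{cs}&=\{|v_u|\le\max(|v_s|,|v_c|)\},\\
\mathcal C^{cu}&=\{|v_s|\le\max(|v_c|,|v_u|)\}, & \mathcal C^s&=\{\max(|v_c|,|v_u|)\le|v_s|\},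
\end{align*}
and the following conditions on a diffeomorphism $f$, required at every point and for every $v\ne0$.
\begin{itemize}
\item[(C1)] If $v\in\mathcal C^u$, then $Dfv\in\operatorname{int}\mathcal C^u$ and $(Dfv)_u/v_u\ge\lambda/2$.
\item[(C2)] If $v\in\mathcal C^{cu}$, then $Dfv\in\operatorname{int}\mathcal C^{cu}$ and $|Dfv|\ge\frac12|v|$.
\item[(C3)] If $Dfv\in\mathcal C^s$, then $|Dfv|\le2\lambda_s|v|$.
\item[(C4)] If $Dfv\in\mathcal C^{cs}$, then $|Dfv|\le2|v|$ and $|v_u|\le\frac12\max(|v_s|,|v_c|)$.
\item[(C5)] $|Dfv|\le2\lambda|v|$.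
\end{itemize}

\begin{lemma}\label{lem:conesf0}
Conditions \textup{(C1)--(C5)} hold for all $f$ in a $C^1$-neighborhood of $f_0$.
\end{lemma}

\begin{proof}
We check them for $f_0$ with strict inequalities. By compactness they then persist, since $f$ and $f^{-1}$ depend continuously on $f$ in $C^1$.

(C1) Here $|v|=|v_u|$, $(AMv)_u/v_u\ge0.9\lambda$, and the other coordinates of $AMv$ are at most $1.1\lambda_c|v|$.

(C2) Here $|v|=\max(|v_c|,|v_u|)$. Since $\lambda_c,\lambda>1$, the $(c,u)$-part of $AMv$ has size at least $0.9|v|$, while $|(AMv)_s|\le1.1\lambda_s|v|$.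

(C3) Let $w=AMv\in\mathcal C^s$. Then $|A^{-1}w|=|w|/\lambda_s$ and $|v|=|M^{-1}A^{-1}w|\ge0.9|w|/\lambda_s$.

(C4) Let $w=AMv\in\mathcal C^{cs}$ and $q=|A^{-1}w|$. The $u$-part of $A^{-1}w$ is at most $|w|/\lambda$ and its $(s,c)$-part is at least $|w|/\lambda_c$, so $q\ge|w|/\lambda_c$ is attained on the $(s,c)$-part. Hence $v=M^{-1}A^{-1}w$ has $(s,c)$-part at least $0.9q$ and $u$-part at most $(\lambda_c/\lambda+0.1)q<0.12q$, and $|w|\le\lambda_cq\le\lambda_c|v|/0.9$.

(C5) $|AMv|\le1.1\lambda|v|$.
\end{proof}

\begin{lemma}\label{lem:ph}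
Let $f$ satisfy \textup{(C1)--(C4)}. Then $f$ is absolutely partially hyperbolic, with line bundles $E^s,E^c,E^u$ that depend continuously on $f$ in the $C^1$ topology. Moreover $E^u_x=\bigcap_{n\ge0}Df^n_{f^{-n}x}\mathcal C^u$, and the plane field $E^{cs}=E^s\oplus E^c$ satisfies $E^{cs}_x=\bigcap_{n\ge0}(Df_x^n)^{-1}\mathcal C^{cs}$ and
\begin{equation}\label{eq:Ecs}
|Dfv|\le2|v|,\qquad|v_u|\le\tfrac12\max(|v_s|,|v_c|)\qquad(v\in E^{cs}).
\end{equation}
For every partially hyperbolic splitting $\hat E^s\oplus\hat E^c\oplus\hat E^u$ of $f$ one has $\hat E^s\oplus\hat E^c=E^{cs}$.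
\end{lemma}

\begin{proof}
Lemma~\ref{lem:cone} applies to the pair $\mathcal C^{cs},\mathcal C^u$ with $\mu_1=2$, $\mu_2=\lambda/2$, and to the pair $\mathcal C^s,\mathcal C^{cu}$ with $\mu_1=2\lambda_s$, $\mu_2=\frac12$. It gives dominated splittings $E^{cs}\oplus E^u$ and $E^s\oplus E^{cu}$. Since $\mathcal C^u\subset\mathcal C^{cu}$ and $\mathcal C^s\subset\mathcal C^{cs}$, we have $E^u\subset E^{cu}$ and $E^s\subset E^{cs}$. So the planes $E^{cs},E^{cu}$ are distinct, $E^c=E^{cs}\cap E^{cu}$ is a line, and $E^{cs}=E^s\oplus E^c$. The rates in $|\cdot|$ are at most $2\lambda_s$ on $E^s$, in $[\frac12,2]$ on $E^c$, and at least $\lambda/2$ on $E^u$. In the flat metric $\|\cdot\|$ making $e_s,e_c,e_u$ orthonormal, $|v|\le\|v\|\le\sqrt3|v|$, so the rates are less than $0.04$, in $[0.28,3.5]$, and larger than $28$. Property \eqref{eq:Ecs} is (C4). In any partially hyperbolic splitting the three bundles are lines. By compactness the expansion rates on $\hat E^s$ and $\hat E^c$ are at most $\theta<1$ times the rate on $\hat E^u$ at the same point, and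 the angle between $\hat E^s$ and $\hat E^c$ is bounded below. So $(\hat E^s\oplus\hat E^c)\oplus\hat E^u$ is dominated, and Lemma~\ref{lem:unique} applies.
\end{proof}

\subsection{The center exponent}

\begin{proposition}\label{prop:exponent}
$\displaystyle\int_{\mathbb T^3}\log\|Df_0|_{E^c}\|\,dm=-\pi^2\varepsilon^2+O(\varepsilon^3)+O(1/\lambda)$. In particular the integral is negative for fixed small $\varepsilon$ and all large $a$.
\end{proposition}

\begin{proof}
Let $v\in E^c$. Writing $v=Df_0v'$ with $v'\in E^c$, $|v'|\le2|v|$, we get $|v_s|=\lambda_s|(Mv')_s|\le2.2\lambda_s|v|$. Together with \eqref{eq:Ecs} this shows $|v|=|v_c|$. Also $\lambda|(Mv)_u|=|(Df_0v)_u|\le2|v|$. So $E^c$ is spanned by a continuous vector field $v^c=t_se_s+e_c+t_ue_u$ with $|v^c|=1$, $t_s=O(1/\lambda)$, and $M_{us}t_s+M_{uc}+M_{uu}t_u=O(1/\lambda)$, that is, $t_u=-M_{uc}/M_{uu}+O(1/\lambda)$. Define $\Lambda$ by $Df_0v^c(x)=\Lambda(x)v^c(f_0x)$. Comparing $c$-coordinates,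
\[
\Lambda=\lambda_c(Mv^c)_c=\lambda_c\bigl(\beta+O(1/\lambda)\bigr),\qquad\beta=\frac{M_{cc}M_{uu}-M_{cu}M_{uc}}{M_{uu}}=\frac{(M^{-1})_{ss}}{M_{uu}},
\]
where the last equality is the cofactor formula with $\det M=1$. Both $(M^{-1})_{ss}$ and $M_{uu}$ lie in $[0.9,1.1]$, $\log\lambda_c=O(1/\lambda)$, and passing to the limit basis changes the entries of $M^{\pm1}$ by $O(1/\lambda)$. Since $\log\|Df_0|_{E^c}\|=\log\Lambda+\log\|v^c\|\circ f_0-\log\|v^c\|$ and $f_0$ preserves $m$,
\[
\int\log\|Df_0|_{E^c}\|\,dm=b(\varepsilon)+O(1/\lambda),\qquad b(\varepsilon)=\int\log(M^{-1})_{ss}\,dm-\int\log M_{uu}\,dm,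
\]
with entries now taken in the limit basis. Let $\partial_*$ be the derivative along the basis vector $e_*$ of the limit basis. By \eqref{eq:taylor},
\[
\log M_{uu}=\varepsilon\,\partial_uX_u+\tfrac{\varepsilon^2}2\partial_u(DX\cdot X)_u-\tfrac{\varepsilon^2}2(\partial_uX_u)^2+O(\varepsilon^3).
\]
Derivatives of periodic functions in a constant direction have integral $0$, so $\int\log M_{uu}=-\frac{\varepsilon^2}2\int(\partial_uX_u)^2+O(\varepsilon^3)$. Since $M^{-1}=(D\varphi_{-\varepsilon})\circ\varphi_\varepsilon$ and $\varphi_\varepsilon$ preserves $m$, the same expansion for $\varphi_{-\varepsilon}$ gives $\int\log(M^{-1})_{ss}=-\frac{\varepsilon^2}2\int(\partial_sX_s)^2+O(\varepsilon^3)$. In the limit basis,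
\[
\partial_sX_s=\partial_1(X^1-X^2)=\partial_1\partial_3\Psi+2\pi\sin2\pi x_1,\qquad\partial_uX_u=\partial_3(X^3-X^2)=-\partial_1\partial_3\Psi .
\]
The cross term $\int\partial_1\partial_3\Psi\,\sin2\pi x_1$ vanishes on integrating in $x_3$. Hence $\int(\partial_sX_s)^2-\int(\partial_uX_u)^2=4\pi^2\int\sin^22\pi x_1=2\pi^2$ and $b(\varepsilon)=-\pi^2\varepsilon^2+O(\varepsilon^3)$.
\end{proof}

The terms coming from $\Psi$ cancel between the stable and the unstable direction; without the component $\cos2\pi x_1$ the $\varepsilon^2$ term of $b$ would vanish.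

\section{Linearizing coordinates and window measures}\label{sec:H}

\subsection{The functions $H_u,H_c$ and the neighborhood $\mathcal U_0$}
A diffeomorphism $f$ that is $C^0$-close to $f_0$ has a unique lift $F$ close to $F_0$, and $F=A+P$ with $P$ continuous and $\mathbb Z^3$-periodic; thus $F(x+n)=F(x)+An$ for $n\in\mathbb Z^3$.

\begin{lemma}\label{lem:H}
The limits \eqref{eq:Hlimit} exist and equal
\[
H_u(x)=x_u+\sum_{i\ge0}\lambda^{-i-1}P_u(F^ix),\qquad H_c(x)=x_c+\sum_{i\ge0}\lambda_c^{-i-1}P_c(F^ix).
\]
They are continuous, $H_u\circ F=\lambda H_u$, $H_c\circ F=\lambda_cH_c$, and for $*\in\{u,c\}$ the function $H_*-x_*$ is bounded and $\mathbb Z^3$-periodic, so $H_*(x+n)=H_*(x)+n_*$. The function $H_u-u$ depends continuously on $f$ in the uniform norms, and for $f=f_0$ it equals $\zeta=\sum_{i\ge0}\lambda^{-i}\psi_u\circ F_0^i=O(\varepsilon)$.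
\end{lemma}

\begin{proof}
From $(F^{i+1}x)_u=\lambda(F^ix)_u+P_u(F^ix)$ we get $\lambda^{-n}(F^nx)_u=x_u+\sum_{i<n}\lambda^{-i-1}P_u(F^ix)$; replace $u,\lambda$ by $c,\lambda_c$ for $H_c$. The series converge uniformly because $P$ is bounded and $\lambda,\lambda_c>1$. Their terms are the functions $P_*\circ f^i$ on $\mathbb T^3$, which depend continuously on $f$. The functional equations are immediate from \eqref{eq:Hlimit}. For $f_0$, $P=A\psi$ and $P_u=\lambda\psi_u$.
\end{proof}

For $\sigma=(\sigma_s,\sigma_c)$ with $|\sigma|=\max(|\sigma_s|,|\sigma_c|)\le1$ write $(\sigma,1)=\sigma_se_s+\sigma_ce_c+e_u\in\mathcal C^u$. Let $J_f(x,\sigma)=(DF_x(\sigma,1))_u$, and let $G_f(x,\sigma)$ be the $(s,c)$-part of $DF_x(\sigma,1)$ divided by $J_f(x,\sigma)$. Thus $G_f$ is the action of $DF$ on slopes and $J_f$ is the expansion of the $u$-coordinate. For $f_0$,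
\begin{equation}\label{eq:G0}
G_{f_0}(x,\sigma)=\frac{\bigl(\lambda_s(M(\sigma,1))_s,\ \lambda_c(M(\sigma,1))_c\bigr)}{\lambda\,(M(\sigma,1))_u},\qquad|\partial_\sigma G_{f_0}|\le\frac2\lambda,\qquad|\partial_xG_{f_0}|=O\Bigl(\frac\varepsilon\lambda\Bigr).
\end{equation}
Indeed the numerator and its $\sigma$-derivative are at most $1.1\lambda_c<1.13$, the denominator is at least $0.9\lambda$ with $\sigma$-derivative at most $0.1\lambda$, so $|\partial_\sigma G_{f_0}|\le(1.13/0.9+0.113/0.81)/\lambda$; and $\partial_xM=O(\varepsilon)$.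

Given $a$ and $\varepsilon$, let $\mathcal U_0$ be a $C^k$-open, $C^k$-bounded neighborhood of $f_0$ so small that every $f\in\mathcal U_0$ satisfies (C1)--(C5) and
\begin{itemize}
\item[(U1)] $\sup|H_u-u|\le\frac14$;
\item[(U2)] $|\partial_\sigma G_f|\le\frac12$, and $G_f$ and $\log J_f$ are $\alpha$-H\"older in $x$ and Lipschitz in $\sigma$ with a constant $C_1$ depending only on $\mathcal U_0$.
\end{itemize}
For (U2), the entries of $DF$ are uniformly bounded and uniformly $\alpha$-H\"older on a $C^k$-bounded set, and $J_f\ge\lambda/2$ by (C1). This is where $k>1$ enters. By (C5), $|F(x)-F(y)|\le2\lambda|x-y|$. In the rest of this section $f\in\mathcal U_0$.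

\subsection{Unstable curves and center stable leaves}
A \emph{$u$-curve} is a $C^1$ curve in $\mathbb R^3$ tangent to $\mathcal C^u$, parametrized by the coordinate $u$; its \emph{slope} at $x$ is the $\sigma$ such that $(\sigma,1)$ is tangent. It carries the measure $du$, equivalent to length. Lateral displacements along a $u$-curve are bounded by $u$-displacements, so $|x-x'|=|u(x)-u(x')|$ for $x,x'$ on it. By (C1), $F$ maps $u$-curves to $u$-curves, preserving orientation, acts on slopes by $G_f$, and multiplies $du$ by $J_f\ge\lambda/2$. Hence, if $\Sigma$ is a $u$-curve and $w,w'\in F^n\Sigma$,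
\begin{equation}\label{eq:contract}
|F^{-j}w-F^{-j}w'|\le(2/\lambda)^j|w-w'|\qquad(0\le j\le n).
\end{equation}

\begin{lemma}\label{lem:leaves}
Let $\widetilde{\mathcal W}^{cs}$ be the lift of a foliation tangent to $E^{cs}$.
\begin{itemize}
\item[(a)] $H_u$ is strictly increasing along every $u$-curve.
\item[(b)] $H_u$ is constant on every leaf of $\widetilde{\mathcal W}^{cs}$.
\item[(c)] $H_c$ is unbounded on every leaf of $\widetilde{\mathcal W}^{cs}$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) If $u(x)>u(x')$ on a $u$-curve, then by (U1), for large $n$,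
\[
\lambda^n(H_u(x)-H_u(x'))=H_u(F^nx)-H_u(F^nx')\ge(\lambda/2)^n(u(x)-u(x'))-\tfrac12>0 .
\]

(b) Join $x,y$ in their leaf by a piecewise $C^1$ path of $|\cdot|$-length $\ell$. By \eqref{eq:Ecs}, $|F^nx-F^ny|\le2^n\ell$, so $\lambda^n|H_u(x)-H_u(y)|\le2^n\ell+\frac12$ for all $n$. Since $\lambda>2$, $H_u(x)=H_u(y)$.

(c) Let $L$ be a leaf and $\pi$ the projection onto $\operatorname{span}(e_s,e_c)$ along $e_u$. We show that $\pi(L)$ is the whole plane; then $x_c$ is unbounded on $L$, and so is $H_c$. By \eqref{eq:Ecs}, $|\pi v|=|v|$ on $E^{cs}$. So $\pi$ restricted to a plaque is a local $C^1$ diffeomorphism, and lifted paths have the same $|\cdot|$-length as their projections. By compactness of $\mathbb T^3$ there is $d_0>0$ such that every closed $|\cdot|$-ball of radius $d_0$ in $\mathbb R^3$ lies in a foliation box. Let $x\in L$, let $Q$ be a box containing the ball about $x$, and let $\Pi$ be the plaque of $x$. Consider a segment of length at most $d_0$ starting at $\pi(x)$ and its maximal lift to $\Pi$ from $x$. The lift has length at most $d_0$,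 so it stays in the ball and converges at its end time to a point $y\in Q$. Plaques are closed in $Q$, so $y\in\Pi$; as $\pi|_\Pi$ is a local homeomorphism at $y$, the lift extends to $y$, and beyond if the segment is not exhausted. So the whole segment lifts. Since $d_0$ is uniform, every segment from $\pi(x)$ lifts to $L$ in finitely many steps.
\end{proof}

\subsection{Window measures}
Let $\Sigma$ be a compact $u$-curve and $n\ge0$. A point $z\in F^n\Sigma$ is \emph{deep} if $F^n\Sigma$ contains points with $u$-displacement $2$ and $-2$ from $z$; its \emph{window} is $W=\{w\in F^n\Sigma:|u(w)-u(z)|\le2\}$. Let $S(w)=H_u(w)-H_u(z)$. The \emph{window measure} $\eta_n(\Sigma,z)$ is the probability on $[-1,1]$ obtained by pushing $F^n_*(du|_\Sigma)$ forward by $S$, restricting to $[-1,1]$ and normalizing. By (U1), $|S(w)-(u(w)-u(z))|\le\frac12$, so the set $\{|S|\le1\}$ lies in $W$ and contains an arc. The measure can be read before or after applying $F^n$, and the proof consists in comparing the two readings.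

\begin{lemma}\label{lem:window}
Let $z\in F^n\Sigma$ be deep, and let $\sigma_i$ be the slope of $F^i\Sigma$.
\begin{itemize}
\item[(a)] If $\nu=(H_u)_*(du|_\Sigma)$ and $t=H_u(F^{-n}z)$, then $\eta_n(\Sigma,z)$ is the normalization of $D\mapsto\nu(t+\lambda^{-n}D)$, $D\subset[-1,1]$.
\item[(b)] $\eta_n(\Sigma,z)$ is the normalization of $S_*(\rho_n\,du|_{W\cap\{|S|\le1\}})$, where
\[
\rho_n(w)=\prod_{j=1}^n\frac{J_f(F^{-j}z,\sigma_{n-j}(F^{-j}z))}{J_f(F^{-j}w,\sigma_{n-j}(F^{-j}w))}.
\]
\item[(c)] For $l\in\mathbb Z^3$, $F^n(\Sigma+A^{-n}l)=F^n\Sigma+l$ and $\eta_n(\Sigma+A^{-n}l,z+l)=\eta_n(\Sigma,z)$.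
\end{itemize}
\end{lemma}

\begin{proof}
(a) For $y\in\Sigma$, $S(F^ny)=\lambda^n(H_u(y)-t)$. (b) The density of $F^n_*(du)$ with respect to $du$ at $w$ is the reciprocal of the product of the denominators; the numerators are constants. (c) $A^{-n}l\in\mathbb Z^3$, $F^n(y+A^{-n}l)=F^ny+l$, and $H_u(w+l)-H_u(z+l)=H_u(w)-H_u(z)$.
\end{proof}

\section{For $f_0$, the limit window measure determines the base point}\label{sec:determine}

In this section $f=f_0$ and $F=F_0$. As $n\to\infty$, windows become tangent to $E^u$ and $\rho_n$ becomes an infinite product. We study the limit objects directly. Let $\sigma(x)$ be the slope of $E^u_x$ and $J(x)=J_{f_0}(x,\sigma(x))$. An \emph{unstable window} at $p\in\mathbb R^3$ is a $u$-curve $\Gamma\ni p$ tangent to $E^u$ on which $u-u(p)$ takes exactly the values $[-2,2]$. Let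
\[
\rho(x)=\prod_{j\ge1}\frac{J(F^{-j}p)}{J(F^{-j}x)}\qquad(x\in\Gamma);
\]
the product converges by Lemma~\ref{lem:slopes} below. For $s\in[-1,1]$ let $p_s\in\Gamma$ be the point with $H_u(p_s)=H_u(p)+s$; it exists by (U1) and is unique by Lemma~\ref{lem:leaves}(a), and $s\mapsto u(p_s)$ is continuous and increasing. Let $\eta_\Gamma$ be the normalization of the measure $\rho(p_s)\,du(p_s)$ on $[-1,1]$, where $du(p_s)$ is the Stieltjes measure, of mass at most $4$. It is the push-forward of $\rho\,du$ by $H_u-H_u(p)$, restricted and normalized. Write $\operatorname{dist}(x,\mathbb Z^3)=\min_{l\in\mathbb Z^3}|x-l|$.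

\begin{proposition}\label{prop:determine}
There is a uniform constant $C_2$ such that, if $\Gamma_p,\Gamma_q$ are unstable windows at $p,q$ and $\eta_{\Gamma_p}=\eta_{\Gamma_q}$, then $\operatorname{dist}(p-q,\mathbb Z^3)\le C_2(\varepsilon/\lambda+1/\lambda^2)$.
\end{proposition}

\subsection{The leading term and the required precision}
For $\varepsilon=0$ we have $H_u=u$, $\rho=1$, and $\eta_\Gamma$ is normalized Lebesgue measure for every $\Gamma$: nothing is remembered, and indeed the center stable foliation of $A$ is linear. For $\varepsilon>0$ let us formally put $\lambda=\infty$. Then $\Gamma$ is the line $p+r(0,0,1)$, $\rho=1$, $H_u=u+\psi_u$, and $\eta_\Gamma$ is proportional to the image of $dr$ under $r\mapsto s=r+\psi_u(p+re_u)-\psi_u(p)$. Its density is $1/(1+\partial_u\psi_u)$, which to first order in $\varepsilon$ is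
\[
1-\varepsilon\,\partial_uX_u(p+s(0,0,1))=1-4\pi^2\varepsilon\sum_{j=1}^3j\cos2\pi(\xi_j\cdot p+js).
\]
The Fourier coefficients of the density give the three phases $e^{2\pi i\xi_j\cdot p}$, hence $Kp$ and $p$ modulo $\mathbb Z^3$.

The signal has size $\varepsilon$, so an error $\delta$ in the measure gives an error $\delta/\varepsilon$ in $p$. In Section~\ref{sec:singular} the error in $p$ is multiplied by about $2\lambda$ and must remain below $c_*$. So we need $\delta=o(\varepsilon/\lambda)$, and we aim at
\[
\delta=\varepsilon^2/\lambda+\varepsilon/\lambda^2 .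
\]
Three corrections are larger than this. The corrections of order $\varepsilon^2$ survive at $\lambda=\infty$; they are smooth periodic functions of $p$, and we keep them as part of the signal. The density $\rho$ differs from $1$ by $O(\varepsilon/\lambda)$, but to leading order it is affine in $s$, and we use test functions that annihilate $1$ and $s$. The term $\lambda^{-1}\psi_u\circ F$ of $\zeta$ has size $\varepsilon/\lambda$, but it oscillates with frequency about $\lambda$ and averages out. Since $H_u$ is only known to be continuous, we never differentiate it: we integrate by parts against the test functions.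

\subsection{Slopes and density}

\begin{lemma}\label{lem:slopes}
We have $\sup|\sigma|=O(\varepsilon/\lambda)$. Along every $u$-curve tangent to $E^u$, the functions $\sigma$, $\log J-\log M_{uu}$ and $\log J$ are Lipschitz with constants $O(\varepsilon/\lambda^2)$, $O(\varepsilon^2/\lambda)$ and $O(\varepsilon)$.
\end{lemma}

\begin{proof}
By invariance, $\sigma(Fx)=G_{f_0}(x,\sigma(x))$. Since $M(\sigma,1)=(\sigma,1)+O(\varepsilon)$, formula \eqref{eq:G0} gives $\sup|\sigma|\le\frac2\lambda(\sup|\sigma|+O(\varepsilon))$, whence the first bound. The preimages of a $u$-curve tangent to $E^u$ are $u$-curves tangent to $E^u$, so \eqref{eq:contract} holds for all $j\ge0$. For $x,x'$ on such a curve, \eqref{eq:G0} gives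
\[
|\sigma(x)-\sigma(x')|\le\tfrac2\lambda\,|\sigma(F^{-1}x)-\sigma(F^{-1}x')|+\tfrac{C\varepsilon}\lambda\cdot\tfrac2\lambda\,|x-x'| .
\]
Iterating $n$ times bounds the left side by $(\frac2\lambda)^n2\sup|\sigma|+\sum_{j\ge0}(\frac2\lambda)^j\frac{C\varepsilon}\lambda(\frac2\lambda)^{j+1}|x-x'|$; let $n\to\infty$. Next,
\[
\log J=\log\lambda+\log M_{uu}+\log\bigl(1+(M_{us}\sigma_s+M_{uc}\sigma_c)/M_{uu}\bigr).
\]
The functions $M_{us}/M_{uu}$ and $M_{uc}/M_{uu}$ are $O(\varepsilon)$ in $C^1$, so their products with $\sigma_s,\sigma_c$ are small and Lipschitz with constant $O(\varepsilon\cdot\varepsilon/\lambda+\varepsilon\cdot\varepsilon/\lambda^2)$. Finally $\log M_{uu}=O(\varepsilon)$ in $C^2$.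
\end{proof}

\begin{lemma}\label{lem:density}
There is a number $b_p=O(\varepsilon/\lambda)$ with $\rho(p_s)=1+b_ps+O(\delta)$ for $s\in[-1,1]$.
\end{lemma}

\begin{proof}
Let $x\in\Gamma$, so $|x-p|\le2$. By Lemma~\ref{lem:slopes} and \eqref{eq:contract}, the terms $j\ge2$ of $\log\rho(x)$ sum to $O(\varepsilon\sum_{j\ge2}(2/\lambda)^j)=O(\varepsilon/\lambda^2)$. For $j=1$ put $\hat x=F^{-1}x$, $\hat p=F^{-1}p$, $\hat t=u(\hat x)-u(\hat p)=O(1/\lambda)$. The slope bound gives $\hat x-\hat p=\hat te_u+O(\varepsilon/\lambda^2)$. Taylor's formula for $\log M_{uu}=O_{C^2}(\varepsilon)$ has remainder $O(\varepsilon/\lambda^2)$, and $\log J-\log M_{uu}$ varies by $O(\varepsilon^2/\lambda^2)$ between $\hat p$ and $\hat x$. So, with $\partial_u$ the derivative along $e_u$,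
\[
\log J(\hat x)-\log J(\hat p)=\hat t\,\partial_u\log M_{uu}(\hat p)+O(\varepsilon/\lambda^2).
\]
Now $u(x)-u(p)$ is the integral of $J\,du$ over the arc from $\hat p$ to $\hat x$, on which $\log J$ varies by $O(\varepsilon/\lambda)$. Hence $\hat t=(u(x)-u(p))/J(\hat p)+O(\varepsilon/\lambda^2)$, and $\log\rho(x)=b_p(u(x)-u(p))+O(\varepsilon/\lambda^2)$ with $b_p=-\partial_u\log M_{uu}(\hat p)/J(\hat p)=O(\varepsilon/\lambda)$. Since $H_u=u+\zeta$,
\begin{equation}\label{eq:ups}
u(p_s)-u(p)=s-\zeta(p_s)+\zeta(p)=s+O(\varepsilon).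
\end{equation}
So $\log\rho(p_s)=b_ps+O(\delta)$, and exponentiating costs $O(\varepsilon^2/\lambda^2)$.
\end{proof}

\subsection{Testing the measure}
Fix $\chi\in C_c^\infty((-1,1),\mathbb C)$ with $\int\chi\,ds=\int s\chi\,ds=0$; constants may depend on $\chi$. Put $I_\chi(\Gamma)=\int\chi(s)\rho(p_s)\,du(p_s)$.

\begin{lemma}\label{lem:test}
$I_\chi(\Gamma)=\int\chi'(s)\,\psi_u(p_s)\,ds+O(\delta)$.
\end{lemma}

\begin{proof}
For $\omega\in C_c^\infty((-1,1),\mathbb C)$, Stieltjes integration by parts, \eqref{eq:ups} and $\int\omega'=0$ give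
\[
\int\omega(s)\,du(p_s)=-\int\omega'(s)\bigl(s-\zeta(p_s)\bigr)\,ds=\int\omega\,ds+\int\omega'(s)\zeta(p_s)\,ds .
\]
For $\omega=s\chi$ the result is $O(\varepsilon)$, and $b_p\cdot O(\varepsilon)=O(\delta)$. Taking also $\omega=\chi$ and using Lemma~\ref{lem:density}, we get $I_\chi(\Gamma)=\int\chi'(s)\zeta(p_s)\,ds+O(\delta)$. In $\zeta=\sum_i\lambda^{-i}\psi_u\circ F^i$ the terms $i\ge2$ contribute $O(\varepsilon/\lambda^2)$ and the term $i=0$ is the one in the statement.

It remains to treat $i=1$. Since $H_u(Fp_s)-H_u(Fp)=\lambda s$ and $\zeta=O(\varepsilon)$, the $u$-displacement from $Fp$ to $Fp_s$ is $\lambda s+O(\varepsilon)$. Both points lie on $F\Gamma$, of slope $O(\varepsilon/\lambda)$, so the lateral displacement is $O(\lambda\cdot\varepsilon/\lambda)$. Thus $Fp_s=Fp+\lambda se_u+O(\varepsilon)$. As $\psi_u=\varepsilon X_u+O(\varepsilon^2)$ and $X_u$ is uniformly Lipschitz, the term equals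
\[
\lambda^{-1}\Bigl[\varepsilon\int\chi'(s)X_u(Fp+\lambda se_u)\,ds+O(\varepsilon^2)\Bigr].
\]
The function $X_u$ is a trigonometric polynomial with bounded coefficients and frequencies $\xi\in\{\pm\xi_j,\pm(1,0,0)\}$, so it suffices to show $\int\chi'(s)e^{2\pi i\lambda s\,\xi\cdot e_u}ds=O(1/\lambda)$. For $\xi=\pm\xi_j$ we have $|\xi\cdot e_u|\ge j\ge1$, and one integration by parts gives the bound. For $\xi=\pm(1,0,0)$ we have $\lambda\,\xi\cdot e_u=\pm1/\lambda$, so the exponential is $1+O(1/\lambda)$, and $\int\chi'=0$. The term is $O(\varepsilon/\lambda^2+\varepsilon^2/\lambda)=O(\delta)$.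
\end{proof}

The points $p_s$ do not depend smoothly on $p$ in any evident way, whereas recovering $p$ from its phases needs a Lipschitz bound. So we replace $p_s$ by its counterpart at $\lambda=\infty$. Let $r_p(s)$ be the unique solution $r$ of
\begin{equation}\label{eq:rp}
r+\psi_u(p+re_u)=s+\psi_u(p),
\end{equation}
whose left side has $r$-derivative $1+O(\varepsilon)$, and define the smooth $\mathbb Z^3$-periodic function
\[
\Phi_\chi(p)=\int\chi'(s)\,\varepsilon^{-1}\psi_u\bigl(p+r_p(s)e_u\bigr)\,ds .
\]

\begin{lemma}\label{lem:ideal}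
We have $I_\chi(\Gamma)=\varepsilon\,\Phi_\chi(p)+O(\delta)$ and, in the $C^1$ norm with respect to $p$,
\[
\Phi_\chi(p)=2\pi\sum_{j=1}^3\int\chi'(s)\sin2\pi(\xi_j\cdot p+js)\,ds+O_{C^1}(\varepsilon+1/\lambda).
\]
\end{lemma}

\begin{proof}
Let $\tilde r=u(p_s)-u(p)$. Then $p_s=p+\tilde re_u+O(\varepsilon/\lambda)$ by the slope bound, and $\zeta=\psi_u+O(\varepsilon/\lambda)$. Since $\psi_u$ is $O(\varepsilon)$-Lipschitz, \eqref{eq:ups} gives $\tilde r+\psi_u(p+\tilde re_u)=s+\psi_u(p)+O(\varepsilon/\lambda)$. Comparing with \eqref{eq:rp}, $\tilde r=r_p(s)+O(\varepsilon/\lambda)$. So $p_s=p+r_p(s)e_u+O(\varepsilon/\lambda)$ and $\psi_u(p_s)=\psi_u(p+r_p(s)e_u)+O(\varepsilon^2/\lambda)$. Lemma~\ref{lem:test} gives the first claim.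

Let $Y=\varepsilon^{-1}\psi_u$, $Y_0=X^3-X^2$, $e_3=(0,0,1)$. By \eqref{eq:taylor} and the convergence of the coordinate functionals, $Y=Y_0+O_{C^2}(\varepsilon+1/\lambda)$. By \eqref{eq:rp}, $r_p(s)=s+O(\varepsilon)$, so $p+r_p(s)e_u=p+se_3+O(\varepsilon+1/\lambda)$. Differentiating \eqref{eq:rp} in $p$ gives $(1+\partial_u\psi_u(p+r_pe_u))\,D_pr_p=D\psi_u(p)-D\psi_u(p+r_pe_u)=O(\varepsilon)$, so $D_pr_p=O(\varepsilon)$. By the chain rule, $p\mapsto Y(p+r_p(s)e_u)$ differs from $p\mapsto Y_0(p+se_3)$ by $O_{C^1}(\varepsilon+1/\lambda)$, uniformly in $s$. Finally $X^2(p+se_3)$ does not depend on $s$ and $\int\chi'=0$, while $X^3=-\partial_1\Psi=2\pi\sum_j\sin2\pi(\xi_j\cdot x)$ and $\xi_j\cdot e_3=j$.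
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:determine}]
The eight functions $1,s,e^{\pm2\pi ijs}$ $(j=1,2,3)$ are linearly independent on $(-1,1)$, so the map sending $\chi\in C_c^\infty((-1,1),\mathbb C)$ to its eight integrals against them is onto $\mathbb C^8$. As $\int\chi'e^{\pm2\pi ijs}ds=\mp2\pi ij\int\chi e^{\pm2\pi ijs}ds$, there are $\chi_1,\chi_2,\chi_3$, independent of $a$ and $\varepsilon$, with $\int\chi_l=\int s\chi_l=0$, $\int\chi_l'e^{2\pi ijs}ds=\delta_{jl}$ (the Kronecker symbol) and $\int\chi_l'e^{-2\pi ijs}ds=0$. Writing the sine through exponentials in Lemma~\ref{lem:ideal},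
\[
\Phi_{\chi_l}(p)=\tfrac\pi i\,e^{2\pi i\xi_l\cdot p}\bigl(1+w_l(p)\bigr),\qquad w_l\ \text{periodic},\quad w_l=O_{C^1}(\varepsilon+1/\lambda).
\]
We may assume $|w_l|\le\frac12$. Let $\vartheta_l=\frac1{2\pi}\operatorname{Im}\log(1+w_l)$, with the principal logarithm, and $\Theta(p)=Kp+\vartheta(p)$, where $\vartheta=(\vartheta_1,\vartheta_2,\vartheta_3)$. Then $\arg\Phi_{\chi_l}=-\frac\pi2+2\pi\Theta_l$ modulo $2\pi$, the map $\vartheta$ is periodic, and $\operatorname{Lip}(\vartheta)=O(\varepsilon+1/\lambda)$.

The mass $Z_p=\int\rho(p_s)\,du(p_s)$ is $2+O(\varepsilon)$ by Lemma~\ref{lem:density} and \eqref{eq:ups}. If $\eta_{\Gamma_p}=\eta_{\Gamma_q}$, then $I_{\chi_l}(\Gamma_q)=cI_{\chi_l}(\Gamma_p)$ with $c=Z_q/Z_p\in[\frac12,2]$. By Lemma~\ref{lem:ideal} and $|\Phi_{\chi_l}|\ge\pi/2$, $\Phi_{\chi_l}(q)/\Phi_{\chi_l}(p)=c+O(\delta/\varepsilon)$. The unknown positive factor $c$ does not affect arguments, so $\Theta(q)-\Theta(p)$ is within $O(\delta/\varepsilon)$ of an integer vector, which we write as $-Kl$ with $l\in\mathbb Z^3$. For $q'=q+l$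 we have $\Theta(q')=\Theta(q)+Kl$, so $K(q'-p)=\vartheta(p)-\vartheta(q')+O(\delta/\varepsilon)$. Since $K^{-1}$ is a fixed matrix, $|q'-p|\le C(\varepsilon+1/\lambda)|q'-p|+O(\delta/\varepsilon)$, and for $C(\varepsilon+1/\lambda)\le\frac12$ this gives $|q'-p|=O(\delta/\varepsilon)=O(\varepsilon/\lambda+1/\lambda^2)$.
\end{proof}

\subsection{Choice of parameters}
Set $r_*=2C_2(\varepsilon/\lambda+1/\lambda^2)$, so that $(2\lambda+1)r_*\le6C_2(\varepsilon+1/\lambda)$. Fix first $\varepsilon$ small and then $a$ large so that
\begin{equation}\label{eq:parameters}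
(2\lambda+1)r_*<c_*\qquad\text{and}\qquad\int\log\|Df_0|_{E^c}\|\,dm<0,
\end{equation}
using Proposition~\ref{prop:exponent}. From now on $a$, $\varepsilon$ and $\mathcal U_0$ are fixed.

\section{A robust, finite-time version}\label{sec:robust}

Proposition~\ref{prop:determine} concerns one map, infinite time and exact equality. We need nearby maps, finite time and approximate equality. A compactness argument provides this at the cost of the factor $2$ in $r_*$. The point to watch is that the neighborhood must not depend on the initial curves; it does not, because their regularity is forgotten exponentially fast. A compact $u$-curve is \emph{$\kappa$-admissible} if its slope is $\alpha$-H\"older with constant $\kappa$.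

\begin{proposition}\label{prop:robust}
There are a $C^k$-open neighborhood $\mathcal U\subset\mathcal U_0$ of $f_0$ and, for each $\kappa>0$, numbers $\tau_\kappa>0$ and $n_\kappa$ with the following property. If $f\in\mathcal U$, $n\ge n_\kappa$, the curves $\Sigma_1,\Sigma_2$ are $\kappa$-admissible, the points $z^i\in F^n\Sigma_i$ are deep, and $\|\eta_n(\Sigma_1,z^1)-\eta_n(\Sigma_2,z^2)\|<\tau_\kappa$, then $\operatorname{dist}(z^1-z^2,\mathbb Z^3)<r_*$.
\end{proposition}

\begin{proof}
Put $\theta=2/\lambda$.

\emph{Distortion.} Let $f\in\mathcal U_0$, let $\Sigma$ be $\kappa$-admissible, and let $\sigma_i$ be the slope of $F^i\Sigma$. From $\sigma_n(w)=G_f(F^{-1}w,\sigma_{n-1}(F^{-1}w))$, (U2) and \eqref{eq:contract}, iterating $n$ times, we get for $w,w'\in F^n\Sigma$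
\begin{equation}\label{eq:holder}
|\sigma_n(w)-\sigma_n(w')|\le2^{-n}\kappa|w-w'|^\alpha+\sum_{j=1}^n2^{-(j-1)}C_1|w-w'|^\alpha\le(2^{-n}\kappa+2C_1)|w-w'|^\alpha .
\end{equation}
Let $z$ be deep and $w$ in its window, so $|F^{-j}w-F^{-j}z|^\alpha\le2\theta^{j\alpha}$. By (U2), and \eqref{eq:holder} for $F^{n-j}\Sigma$, the logarithm of the $j$-th factor of $\rho_n(w)$ in Lemma~\ref{lem:window}(b) is at most, in absolute value,
\begin{equation}\label{eq:factors}
a_j+b_j,\qquad a_j=2C_1(1+2C_1)\theta^{j\alpha},\qquad b_j=2C_1\kappa\,2^{-(n-j)}\theta^{j\alpha}.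
\end{equation}
The series $\sum a_j$ converges and does not depend on $\kappa,n,f$. The quantities $2^{-n}\kappa$ and $\sum_{j=1}^nb_j\le2C_1\kappa\,n\max(\frac12,\theta^\alpha)^n$ tend to $0$ as $n\to\infty$ for fixed $\kappa$, uniformly in $f\in\mathcal U_0$.

\emph{A contradicting sequence.} Let $\mathcal U_m\subset\mathcal U_0$, $m\ge1$, be open $C^k$-balls about $f_0$ with radii tending to $0$; in this proof $m$ is an index. If the proposition fails, it fails for each $\mathcal U_m$: there is $\kappa_m$ for which no pair $\tau,n$ works. Choose $N_m\ge m$ such that the two $\kappa_m$-dependent quantities above are at most $1/m$ for $n\ge N_m$. Then there are $f_m\in\mathcal U_m$, $n_m\ge N_m$, $\kappa_m$-admissible curves $\Sigma^1_m,\Sigma^2_m$ and deep points $z^1_m,z^2_m$ with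
\[
\|\eta^1_m-\eta^2_m\|<1/m,\qquad\operatorname{dist}(z^1_m-z^2_m,\mathbb Z^3)\ge r_*,\qquad\text{where }\eta^i_m=\eta_{n_m}(\Sigma^i_m,z^i_m).
\]
By Lemma~\ref{lem:window}(c) we may translate $z^i_m$ into a fixed compact set, and along a subsequence $z^i_m\to z^i$ with $\operatorname{dist}(z^1-z^2,\mathbb Z^3)\ge r_*$. Fix $i$ and drop it from the notation.

\emph{The curves converge.} Parametrize the window $\gamma_m$ of $z_m$ by $t=u-u(z_m)\in[-2,2]$. The slopes are bounded by $1$ and, by \eqref{eq:holder}, $\alpha$-H\"older with constant $2C_1+1$. By the Arzel\`a--Ascoli theorem, along a subsequence $\gamma_m\to\Gamma\ni z$ in $C^1$. Fix $j\ge0$. Since $F_m^{-j}\to F_0^{-j}$ in $C^1$, we have $F_m^{-j}\gamma_m\to F_0^{-j}\Gamma$ in $C^1$ as parametrized curves. For $n_m\ge j$ the curve $F_m^{-j}\gamma_m\subset F_m^{n_m-j}\Sigma_m$ is tangent to the closed cone $\mathcal C^u$, so $F_0^{-j}\Gamma$ is too. As $j$ is arbitrary, Lemma~\ref{lem:ph} shows that $\Gamma$ is tangent to $E^u_{f_0}$: it is an unstable window at $z$.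

\emph{The densities converge.} For fixed $j$, the points and slopes of $F_m^{-j}\gamma_m$ converge uniformly in $t$ to those of $F_0^{-j}\Gamma$, whose slope is $\sigma$, and $J_{f_m}\to J_{f_0}$ uniformly. So the $j$-th factor of $\rho_{n_m}$ converges uniformly to the $j$-th factor of the density $\rho$ of $\Gamma$. By \eqref{eq:factors} the logarithms of the factors with $j>j_0$ sum to at most $\sum_{j>j_0}a_j+1/m$. Hence $\rho_{n_m}\to\rho$ uniformly on $[-2,2]$.

\emph{The measures converge.} Let $S_m(t)$ and $S(t)$ be the values of $H_u^{f_m}-H_u^{f_m}(z_m)$ on $\gamma_m$ and of $H_u^{f_0}-H_u^{f_0}(z)$ on $\Gamma$. By Lemma~\ref{lem:H}, $S_m\to S$ uniformly, and $S$ is continuous and strictly increasing. So $\mathbf 1_{\{|S_m|\le1\}}\to\mathbf 1_{\{|S|\le1\}}$ except at the two points where $|S|=1$. For continuous $\omega$ on $[-1,1]$, dominated convergence gives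
\[
\int_{\{|S_m|\le1\}}\omega(S_m)\rho_{n_m}\,dt\longrightarrow\int_{\{|S|\le1\}}\omega(S)\rho\,dt .
\]
For $\omega=1$ the limit is positive, so by Lemma~\ref{lem:window}(b) $\eta_m\to\eta_\Gamma$ weakly.

Doing this for $i=1,2$ and using $\|\eta^1_m-\eta^2_m\|\to0$, we get $\eta_{\Gamma_1}=\eta_{\Gamma_2}$. Proposition~\ref{prop:determine} gives $\operatorname{dist}(z^1-z^2,\mathbb Z^3)\le r_*/2$, a contradiction.
\end{proof}

This $\mathcal U$ is the open set of Theorems~\ref{thm:main} and~\ref{thm:singular}.

\section{Singularity of the holonomy}\label{sec:singular}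

Proposition~\ref{prop:robust} yields closeness on the torus, with an integer correction at each time. The next lemma lifts it to $\mathbb R^3$, where $H_u$ and $H_c$ live.

\begin{lemma}\label{lem:shadow}
Let $f\in\mathcal U_0$ and $y_1,y_2\in\mathbb R^3$ with $H_u(y_1)=H_u(y_2)$. If $\operatorname{dist}(F^ny_1-F^ny_2,\mathbb Z^3)<r_*$ for all $n\ge n_1$, then $H_c(y_1)=H_c(y_2)$.
\end{lemma}

\begin{proof}
Let $l_n\in\mathbb Z^3$ satisfy $|F^ny_1-F^ny_2-l_n|<r_*$ for $n\ge n_1$. By (C5),
\[
|F^{n+1}y_1-F^{n+1}y_2-Al_n|=|F(F^ny_1)-F(F^ny_2+l_n)|\le2\lambda r_* .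
\]
So $|l_{n+1}-Al_n|<(2\lambda+1)r_*<c_*$ by \eqref{eq:parameters}, and $l_{n+1}=Al_n$ by \eqref{eq:lattice}. With $l=A^{-n_1}l_{n_1}\in\mathbb Z^3$ we have $l_n=A^nl$, that is, $|F^ny_1-F^n(y_2+l)|<r_*$ for $n\ge n_1$. By Lemma~\ref{lem:H}, the sequences
\[
\lambda^n\bigl(H_u(y_1)-H_u(y_2)-l_u\bigr),\qquad\lambda_c^n\bigl(H_c(y_1)-H_c(y_2)-l_c\bigr)
\]
are bounded. Since $\lambda>1$, $l_u=H_u(y_1)-H_u(y_2)=0$, so $l=0$ by \eqref{eq:lattice}. Since $\lambda_c>1$, $H_c(y_1)-H_c(y_2)=l_c=0$.
\end{proof}

The last line uses the decisive feature of the construction, that the center eigenvalue of $A$ is larger than $1$; it also makes the series for $H_c$ converge.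

\begin{proof}[Proof of Theorem~\ref{thm:singular}]
The last assertion follows from Lemma~\ref{lem:leaves}(c).

\emph{Reduction to admissible curves.} A vector $v\notin E^{cs}$ has an iterate outside $\mathcal C^{cs}$, by Lemma~\ref{lem:ph}, that is, in $\operatorname{int}\mathcal C^u$. This is an open condition, and it persists under further iteration by (C1). By compactness of the arcs there is $N$ such that $F^N\Sigma_1$ and $F^N\Sigma_2$ are $u$-curves. As $DF^N$ is $\alpha$-H\"older and the arcs are $C^2$, the slopes are $\alpha$-H\"older in a $C^2$ parameter of $\Sigma_i$, which is bi-Lipschitz equivalent to $u$ on $F^N\Sigma_i$. The diffeomorphism $F^N$ preserves the foliation, Borel sets and null sets of arcs, and multiplies $H_c$ by $\lambda_c^N$. So we may replace $\Sigma_i,h,\mathcal E$ by $F^N\Sigma_i,F^NhF^{-N},F^N\mathcal E$, and assume that $\Sigma_1$ and $\Sigma_2'=h(\Sigma_1)$ are $\kappa$-admissible for some $\kappa$, with length replaced by $du$.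

\emph{The two measures.} By Lemma~\ref{lem:leaves}, $H_u\circ h=H_u$, and $H_u$ maps $\Sigma_1$ and $\Sigma_2'$ homeomorphically onto the same compact interval $I$. Let $y_1:I\to\Sigma_1$ and $y_2=h\circ y_1:I\to\Sigma_2'$ be the inverses, and let $\nu_1,\nu_2$ be the images of $du|_{\Sigma_1}$ and $du|_{\Sigma'_2}$ under $H_u$. For Borel $D\subset I$, $\nu_1(D)$ and $\nu_2(D)$ are the $du$-measures of $y_1(D)$ and $h(y_1(D))$; in particular $\nu_1$ has no atoms. Write $\nu_2=g\nu_1+\nu^\perp$. The set $\mathcal E$ is relatively open in $\Sigma_1$, so $\mathcal E'=H_u(\mathcal E)$ is relatively open in $I$.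

\emph{Claim: $g=0$ $\nu_1$-almost everywhere on $\mathcal E'$.} Let $t$ be an interior point of $I$ with $g(t)>0$ at which the conclusion of Lemma~\ref{lem:diff} holds for $r_n=\lambda^{-n}$; $\nu_1$-almost every $t$ with $g(t)>0$ is such. The points $y_i=y_i(t)$ are interior to their arcs and $u$-lengths grow by the factor $\lambda/2$ at each step, so $F^ny_1$ and $F^ny_2$ are deep for large $n$. By Lemma~\ref{lem:window}(a), $\eta_n(\Sigma_1,F^ny_1)$ and $\eta_n(\Sigma_2',F^ny_2)$ are the normalized restrictions of $\nu_1$ and $\nu_2$ to $[t-\lambda^{-n},t+\lambda^{-n}]$, rescaled by the same affine map. So their distance in total variation tends to $0$. By Proposition~\ref{prop:robust}, $\operatorname{dist}(F^ny_1-F^ny_2,\mathbb Z^3)<r_*$ for all large $n$. Since $H_u(y_1)=H_u(y_2)=t$, Lemma~\ref{lem:shadow} gives $H_c(y_1)=H_c(h(y_1))$, that is, $t\notin\mathcal E'$.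

\emph{The set $B$.} Let $Z\subset I$ be Borel with $\nu_1(I\setminus Z)=0=\nu^\perp(Z)$. Put $D=\mathcal E'\cap Z\cap\{g=0\}$ and $B=y_1(D)$. By the claim $\nu_1(\mathcal E'\setminus D)=0$, and $\nu_2(D)=\int_Dg\,d\nu_1+\nu^\perp(D)=0$. So $\mathcal E\setminus B$ and $h(B)$ are null.
\end{proof}

\section{Proofs of Theorem~\ref{thm:main} and Corollary~\ref{cor:open}}\label{sec:final}

Proposition~\ref{prop:exponent} controls only the average of the center exponent, whereas $\mathcal V_k$ asks for negativity almost everywhere. Ergodicity bridges the gap, and it is obtained from accessibility after a perturbation.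

\begin{lemma}\label{lem:member}
Let $f\in\mathcal U$ be $C^2$, $m$-preserving and accessible, with $\int\log\|Df|_{E^c}\|\,dm<0$. Then $f\in\mathcal V_k$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:ph}, $f$ is absolutely partially hyperbolic with $\dim E^c=1$. It is dynamically coherent by (BBI) and ergodic by (BW). Since $E^c$ is a line, $\frac1n\log\|Df^n|_{E^c}\|$ is the Birkhoff average of the continuous function $\log\|Df|_{E^c}\|$, so the center exponent equals the negative integral almost everywhere.
\end{proof}

Let $r\ge\max(2,k)$ be an integer. The integral $\int\log\|Df|_{E^c}\|\,dm$ depends continuously on $f$ in the $C^1$ topology by Lemma~\ref{lem:ph}, and it is negative at $f_0$ by \eqref{eq:parameters}. By (RRU) there is an $m$-preserving, $C^1$-robustly accessible $C^r$ diffeomorphism $\bar f$ so $C^r$-close to $f_0$ that $\bar f\in\mathcal U$ and the integral is negative at $\bar f$.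

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Lemma~\ref{lem:member}, $\bar f\in\mathcal U\cap\mathcal V_k$.

Let $f\in\mathcal U\cap\mathcal V_k$ and let $\mathcal W^{cs}$ be an invariant foliation tangent to $E^s\oplus E^c$, which is the bundle $E^{cs}$ by Lemma~\ref{lem:ph}. Foliation boxes of $\mathcal W^{cs}$ are simply connected, so they lift homeomorphically to boxes of $\widetilde{\mathcal W}^{cs}$. If $H_c$ were constant on every plaque of every lifted box, it would be locally constant, hence constant, on each leaf, contradicting Theorem~\ref{thm:singular}. So there are a lifted box $Q$ and points $x_1,x_2$ in one plaque of $Q$ with $H_c(x_1)\ne H_c(x_2)$.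

Let $\Sigma_i\subset Q$ be short straight segments centered at $x_i$ in the direction $e_u$. They are smooth, transverse to $E^{cs}$ by \eqref{eq:Ecs}, and they are $u$-curves. By Lemma~\ref{lem:leaves}(a),(b), each meets every plaque at most once. So the transverse coordinate $Q\to(-1,1)$ is continuous and injective on $\Sigma_i$, and maps it homeomorphically onto an interval containing in its interior the common coordinate of $x_1,x_2$. After shrinking $\Sigma_1$, the local holonomy is a homeomorphism $h$ from the compact segment $\Sigma_1$ onto a subarc of $\Sigma_2$, with $h(x_1)=x_2$, and by continuity $H_c(h(y))\ne H_c(y)$ for all $y\in\Sigma_1$. Thus $\mathcal E=\Sigma_1$, and Theorem~\ref{thm:singular} gives $B\subset\Sigma_1$ of full, positive length with $h(B)$ null. The local holonomy from $\Sigma_2$ to $\Sigma_1$ sends the null set $h(B)$ onto $B$, which is not null. Projecting $Q$ to $\mathbb T^3$, we see that $\mathcal W^{cs}$ is not absolutely continuous.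

Finally, $\mathcal U\cap\mathcal V_k$ is a nonempty open subset of $\mathcal V_k$, so every dense subset of $\mathcal V_k$ meets it.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:open}]
Let $2\le k<\infty$. By robust accessibility and continuity of the integral, $\bar f$ has a $C^k$-open neighborhood $\mathcal U'\subset\mathcal U$ all of whose $m$-preserving elements are accessible and satisfy $\int\log\|Df|_{E^c}\|\,dm<0$. They are $C^2$ because $k\ge2$, so they lie in $\mathcal U\cap\mathcal V_k$ by Lemma~\ref{lem:member}, and Theorem~\ref{thm:main} applies to them.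
\end{proof}

The restriction $k\ge2$ in the corollary comes from (BW), which has to be applied to every element of the neighborhood; in Theorem~\ref{thm:main} it is applied only to the $C^r$ map $\bar f$.

\begin{thebibliography}{9}

\bibitem{BBI} Brin, Burago, and Ivanov, \emph{J. Mod. Dyn.} \textbf{3} (2009).

\bibitem{BW} Burns and Wilkinson, \emph{Ann. of Math.} \textbf{171} (2010).

\bibitem{RRU} F. Rodriguez Hertz, M.A. Rodriguez Hertz, and Ures, \emph{Invent. Math.} \textbf{172} (2008).

\bibitem{VY} Marcelo Viana and Jiagang Yang, \emph{Physical Measure and Absolute Continuity for One-Dimensional Center Direction}, arXiv:1012.0513 (2010).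

\end{thebibliography}
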